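\title{Tubes with separated directions near a real algebraic variety}

\begin{abstract}
Consider tubes of radius $R^{1/2}$ and length $R$ in a ball of radius $R$ in $\mathbb R^n$, with $R^{-1/2}$-separated directions, all contained in the $C_0R^{1/2}$-neighborhood of an $(n-1)$-dimensional real algebraic variety of degree at most $D$. We prove that there are at most $CD^{A}R^{(n-2)/2}$ such tubes, where $A$ depends only on $n$ and $C$ only on $n$ and $C_0$. This proves a conjecture from a paper of Demeter in every dimension $n\ge2$, without an $R^\epsilon$ loss. For each direction of a segment lying in the neighborhood we choose one such segment semialgebraically. The volume swept out by the chosen segments is bounded below because the Jacobian of the sweeping map is a monic polynomial in the parameter along the segments, and because effective quantifier elimination bounds the multiplicity of that map polynomially in $D$. We also give a version for semialgebraic sets, show that the power of $R$ is optimal, and relate the best exponent of $D$ to the Kakeya problem.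
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $n\ge2$. An \emph{$(N_1,N_2)$-tube} in $\mathbb R^n$ is a cylinder of radius $N_1$ and length $N_2$, that is, a set
\[
T=\{p+se+w:\ |s|\le N_2/2,\ w\perp e,\ |w|\le N_1\},
\]
where $p$ is the \emph{center} and $e$ is a unit vector. The \emph{direction} of $T$ is $e$ up to sign. The angle between two directions is taken in $[0,\pi/2]$, and a collection of tubes has \emph{$\delta$-separated directions} if the directions of any two of its tubes make an angle at least $\delta$.

Fix a constant $C_0\ge1$, let $R\ge1$ and $D\ge1$, and let $B_R$ be a ball of radius $R$. For a real algebraic variety $Z\subset\mathbb R^n$, the \emph{wall} $W_{Z,R}$ is the $C_0R^{1/2}$-neighborhood of $Z$. An $(R^{1/2},R)$-tube is \emph{tangent to $Z$} if it is contained in $W_{Z,R}$: along its whole length, the tube stays at a distance from $Z$ comparable to its own radius. We write $X\lessapprox Y$ if for every $\epsilon>0$ there is a constant $C_\epsilon$ with $X\le C_\epsilon R^\epsilon Y$, where $C_\epsilon$ may depend on $\epsilon$, $n$ and $C_0$, but not on $R$, $D$, $Z$ or the collection of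 tubes. The following conjecture is taken from Demeter's paper \cite{Demeter}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\Omega$ be a collection of $(R^{1/2},R)$-tubes in $B_R\subset\mathbb R^n$ with $R^{-1/2}$-separated directions, all tangent to an $(n-1)$-dimensional variety $Z$ of degree at most $D$. Then
\[
\#\Omega\lessapprox D^{A}R^{\frac{n-2}2}
\]
for an exponent $A$ that is independent of $D$ and $R$ and may depend on $n$ and $C_0$.}
\medskip

According to \cite{Demeter}, the conjecture holds for $n=3$ (Guth); for $n=4$ it holds in a weaker form, with $D^A$ replaced by an unspecified constant $C_D$ (Zahl); and it is implied by the Kakeya maximal operator conjecture.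

\subsection{What to expect}\label{sec:expect}

Rescale by $1/R$ and put $\delta=R^{-1/2}$. The tubes become $(\delta,1)$-tubes, which we call \emph{$\delta$-tubes}, in a unit ball, and the wall becomes the $C_0\delta$-neighborhood of a variety of the same degree. The angle $\delta$ is the resolution at which a $\delta$-tube determines its direction: tilting the axis about the center by an angle $\delta$ moves its endpoints by at most $\delta/2$. So $\#\Omega$ measures how many distinguishable directions the wall can accommodate.

Separation alone allows about $\delta^{1-n}=R^{(n-1)/2}$ tubes, since the sphere of directions has dimension $n-1$. The conjecture says that tangency to a hypersurface costs one dimension of directions. If $Z$ is a hyperplane with unit normal $\nu$, the endpoints $p\pm e/2$ of the axis lie within $C_0\delta$ of $Z$, so $|e\cdot\nu|\le2C_0\delta$. The directions are confined to a band of width comparable to $C_0\delta$ around a great sphere $S^{n-2}$, and there are at most a constant times $C_0\delta^{2-n}$ of them. A union of $D$ hyperplanes through the origin allows about $D\delta^{2-n}$ directions as long as $D\le\delta^{-1}$ (Proposition~\ref{prop:sharp}).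 Curved examples do as well as a hyperplane: the cone $x_1^2+\dots+x_{n-1}^2=x_n^2$ contains the lines $t\mapsto(tv,t)$ for all $|v|=1$, again an $(n-2)$-dimensional family of directions.

A volume count suggests that nothing does essentially better. The part of the wall in a ball of fixed radius has volume at most a constant times $D\delta$ when $D\delta\le1$ (Lemma~\ref{lem:wall}), and a $\delta$-tube has volume comparable to $\delta^{n-1}$. Disjoint tubes in the wall would therefore number at most a constant times $D\delta^{2-n}$. The tubes need not be disjoint, however, and the question is how strongly tubes with separated directions can be compressed. In an arbitrary set this is the Kakeya phenomenon, and Example~\ref{ex:triangles} shows that compression does occur. The content of this paper is that inside a set described by few polynomials of low degree, compression is limited to a factor polynomial in the number and the degrees of these polynomials.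

\subsection{Results}

For a real polynomial $Q$ on $\mathbb R^n$ let $Z(Q)=\{x\in\mathbb R^n:Q(x)=0\}$. The variety $Z$ enters the proof only through the following hypothesis, in which $m$ is an integer with $1\le m\le n-1$.

\begin{quote}
(H$_m$)\quad There is a nonzero real polynomial $Q$ with $\deg Q\le2D$, $Z\subset Z(Q)$ and $\dim Z(Q)\le m$.
\end{quote}

Lemma~\ref{lem:degree} shows that an $(n-1)$-dimensional variety of degree at most $D$ satisfies (H$_{n-1}$), whether the degree refers to defining equations or to the complex Zariski closure, and that a variety of dimension at most $m$ cut out by polynomials of degree at most $D$ satisfies (H$_m$).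

\begin{theorem}\label{thm:main}
Let $n\ge2$ and $1\le m\le n-1$. There are $A=A(n)$ and $C=C(n,C_0)$ such that the following holds for all $R\ge1$ and $D\ge1$. If $\Omega$ is a collection of $(R^{1/2},R)$-tubes in $B_R\subset\mathbb R^n$ with $R^{-1/2}$-separated directions, all contained in the $C_0R^{1/2}$-neighborhood of a variety $Z$ satisfying \textup{(H$_m$)}, then
\[
\#\Omega\le C\,D^{A}\,R^{\frac{m-1}2}.
\]
\end{theorem}

The case $m=n-1$ proves the conjecture in every dimension $n\ge2$, without the factor $R^\epsilon$ and with an exponent of $D$ that depends only on $n$. The theorem holds whether the neighborhood is open or closed, and whether ``in $B_R$'' means contained in $B_R$ or meeting $B_R$.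

The same method applies to any semialgebraic set in place of the wall and to tubes that are only partly contained in it. A \emph{sign condition} is a condition $P>0$, $P=0$ or $P<0$ on a real polynomial $P$. A set $X\subset\mathbb R^k$ is \emph{semialgebraic} if it is defined by a Boolean combination of finitely many sign conditions, and it has \emph{complexity at most $E$} if this is possible with at most $E$ polynomials, each of degree at most $E$. Lebesgue measure is denoted by $|\cdot|$.

\begin{theorem}\label{thm:semi}
Let $S\subset\mathbb R^n$ be semialgebraic of complexity at most $E$, where $E\ge2$, and let $0<\delta\le1$ and $0<\lambda\le1$. Let $\Omega$ be a collection of $\delta$-tubes contained in the closed unit ball $\overline B_1$, with $\delta$-separated directions and $|T\cap S|\ge\lambda|T|$ for all $T\in\Omega$. Then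
\[
\#\Omega\le C_nE^{C_n}\lambda^{-n}|S|\,\delta^{1-n},
\]
where $C_n$ depends only on $n$.
\end{theorem}

Both theorems follow from one statement in which there are no tubes and no scale $\delta$, Proposition~\ref{prop:key}: the slopes of the segments contained in a compact semialgebraic set form a set whose measure is controlled by the volume of the set and its complexity. Section~\ref{sec:plane} shows the argument in the plane. Section~\ref{sec:tools} recalls three tools from real algebraic geometry, Section~\ref{sec:key} proves Proposition~\ref{prop:key}, Section~\ref{sec:wall} bounds the volume of the wall, and Section~\ref{sec:proofs} deduces the two theorems. Section~\ref{sec:sharp}, which the proofs do not use, treats the optimality of the exponents of $R$, $\lambda$ and $D$; we do not claim the exponent $1$ of $D$ for $n\ge3$.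

\subsection{Conventions}\label{sec:conv}

The letters $c,C,c_n,C_n$ denote positive constants that depend only on $n$ unless stated otherwise; they may change from line to line. From now on $B_r$ and $\overline B_r$ are the open and closed balls of radius $r$ about the origin, and $x=(x',x_n)\in\mathbb R^{n-1}\times\mathbb R$.

If unit vectors $e,\tilde e$ make an angle $\theta\in[0,\pi]$, then $|e-\tilde e|=2\sin(\theta/2)$, so $\frac2\pi\theta\le|e-\tilde e|\le\theta$. The angle between the directions is $\min(\theta,\pi-\theta)$. Two consequences will be used:
\begin{gather}
\min(|e-\tilde e|,|e+\tilde e|)\ge\delta\ \Longrightarrow\ \text{the directions are $\delta$-separated},\label{eq:chord1}\\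
\text{the directions are $\delta$-separated}\ \Longrightarrow\ |e-\tilde e|\ge\tfrac2\pi\delta>\tfrac\delta2 .\label{eq:chord2}
\end{gather}
Let $0<\delta\le1$. By \eqref{eq:chord2}, the caps $\{e\in S^{n-1}:|e-e_T|\le\delta/4\}$ around unit vectors $e_T$ representing $\delta$-separated directions are disjoint, and each has measure at least $c_n\delta^{n-1}$. This gives the trivial bound
\begin{equation}\label{eq:trivial}
\#\Omega\le C_n\delta^{1-n}.
\end{equation}
Conversely, a maximal $\delta$-separated set of directions has at least $c_n\delta^{1-n}$ elements, because the caps of angular radius $\delta$ around the corresponding vectors $\pm e$ cover the sphere.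

\section{The sweeping argument in the plane}\label{sec:plane}

Think of the last coordinate $x_n=t$ as time. A line that is not contained in a hyperplane $x_n=\text{const}$ is the trajectory $t\mapsto(a+tv,t)$ of a particle with initial position $a\in\mathbb R^{n-1}$ and velocity $v\in\mathbb R^{n-1}$. We call $v$ the \emph{slope}; it determines the direction of the line.

Let $n=2$, let $K\subset\mathbb R^2$ be compact, and let $\Pi\subset\mathbb R$ be the set of slopes $v$ for which $K$ contains a segment $\{(a+tv,t):0\le t\le1\}$. We want to show that $|K|$ is large if $|\Pi|$ is. Suppose that one initial position $a(v)$ has been chosen for each $v\in\Pi$, and that $\Pi$ is a finite union of intervals, on the interior of each of which $a$ is $C^1$. At time $t$ the particle with velocity $v$ is at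
\[
\Phi_t(v)=a(v)+tv\in K_t:=\{y:(y,t)\in K\}.
\]
Let $M$ be an upper bound, valid for all $t$ and $y$, for the number of $v$ with $\Phi_t(v)=y$ and $\Phi_t'(v)\ne0$. The change of variables formula with multiplicity gives $\int_\Pi|a'(v)+t|\,dv\le M|K_t|$. For a single $t$ the left side may vanish. But for every real number $r$ we have $\int_0^1|t-r|\,dt\ge\frac14$, with equality at $r=\frac12$. Integrating in $t$ first, we obtain
\begin{equation}\label{eq:plane}
\tfrac14|\Pi|\le\int_\Pi\int_0^1|a'(v)+t|\,dt\,dv\le M|K| .
\end{equation}
The lower bound uses no information on $a'$: the Jacobian $a'(v)+t$ is a monic polynomial in $t$, whatever $a$ is. All the difficulty is in $M$. In the three examples below, $K$ is the union of the chosen segments with slopes in $[0,1]$.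

\begin{example}[Focusing]\label{ex:bush}
Let $a(v)=-v/2$. All segments pass through $(0,\frac12)$, the slice $K_t$ has length $|t-\frac12|$, and $|K|=\frac14$. For $t\ne\frac12$ the map $\Phi_t$ is injective, so $M=1$ and \eqref{eq:plane} is an equality. At $t=\frac12$ the fiber $\Phi_t^{-1}(0)$ is the whole interval $[0,1]$, but the Jacobian vanishes on it. This is why only points with nonzero Jacobian are counted. Such points are isolated in their fiber, so what has to be bounded is the number of connected components of a fiber, not the number of its points.
\end{example}

\begin{example}[Folding]\label{ex:parabola}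
Let $a(v)=-v^2/2$; the lines are the tangents of the parabola $x=t^2/2$. The function $\Phi_t(v)=tv-v^2/2$ increases from $0$ at $v=0$ to $t^2/2$ at $v=t$ and then decreases to $t-\frac12$ at $v=1$. Hence $M=2$ and $K_t=[\min(0,t-\frac12),t^2/2]$, so $|K|=\frac16+\frac18=\frac7{24}$. The integral of the Jacobian is $\int_0^1\!\int_0^1|t-v|\,dt\,dv=\frac8{24}$. The excess $\frac1{24}$ is the area of the doubly covered region $\max(0,t-\frac12)\le x<t^2/2$.
\end{example}

\begin{example}[Compression]\label{ex:triangles}
Let $b\ge2$ be an integer. For each string of digits $\eta\in\{0,\dots,b-1\}^b$ put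
\[
v_\eta=\sum_{j=1}^b\eta_jb^{-j},\qquad a_\eta=-\sum_{j=1}^b\frac jb\,\eta_jb^{-j},
\]
and let $K$ be the union of the $b^b$ triangles $\{(a_\eta+tv,t):0\le t\le1,\ v_\eta\le v\le v_\eta+b^{-b}\}$. The intervals $[v_\eta,v_\eta+b^{-b}]$ cover $[0,1]$, so all slopes in $[0,1]$ occur. Let $t\in[\frac{k-1}b,\frac kb]$ with $1\le k\le b$. A point of $K_t$ has the form
\[
\sum_{j<k}\Big(t-\frac jb\Big)\eta_jb^{-j}+\Big(t-\frac kb\Big)\eta_kb^{-k}+\sum_{j>k}\Big(t-\frac jb\Big)\eta_jb^{-j}+tr,\qquad0\le r\le b^{-b}.
\]
The first sum takes at most $b^{k-1}$ values. The second term has modulus at most $b^{-1}\cdot b\cdot b^{-k}=b^{-k}$, and the remaining terms together have modulus at most $\sum_{j=k+1}^b(b-1)b^{-j}+b^{-b}=b^{-k}$. So $K_t$ is covered by $b^{k-1}$ intervals of length $4b^{-k}$, and $|K|\le4/b$. Here $a$ is piecewise constant, the integral of the Jacobian is $\int_0^1t\,dt=\frac12$, and therefore $M\ge b/8$. The set $K$ is described by $2b^b+2$ polynomials of degree one.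
\end{example}

Example~\ref{ex:triangles} shows that no bound $|\Pi|\le C|K|$ holds for all compact semialgebraic sets $K$ with one constant $C$. It also shows why the tubes of $\Omega$ should not be used to define $a$: gluing one formula per tube produces a function with $\#\Omega$ pieces, whose multiplicity we cannot bound in terms of $D$. We will forget the tubes, once they have shown that $\Pi$ is large, and choose $a(v)$ by a rule that refers only to $K$. If the rule is a first-order formula of bounded shape, quantifier elimination bounds $M$ by a power of the complexity of $K$. In dimension $n$ the Jacobian becomes $\det(Da(v)+tI)$, which is still monic in $t$, now of degree $n-1$.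

\section{Semialgebraic sets}\label{sec:tools}

\subsection{Three tools}

A \emph{quantifier-free formula} is a Boolean combination of sign conditions; non-strict inequalities are such combinations. A \emph{prenex formula} with free variables $x\in\mathbb R^\ell$ has the form
\[
(\mathcal Q_1y^{(1)})\cdots(\mathcal Q_\omega y^{(\omega)})\ \varphi(x,y^{(1)},\dots,y^{(\omega)}),
\]
where $\mathcal Q_i\in\{\forall,\exists\}$, the \emph{block} $y^{(i)}$ ranges over $\mathbb R^{k_i}$, and $\varphi$ is quantifier-free. In the three theorems below no constant depends on the coefficients of the polynomials. This matters, because the parameters $\delta$, $C_0$ and the lengths and positions of segments will enter our formulas only as coefficients.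

\begin{theorem}[{Effective quantifier elimination; Basu--Pollack--Roy \cite{BPRqe}, \cite[Ch.~14]{BPRbook}}]\label{thm:qe}
A prenex formula with $\ell$ free variables and blocks of sizes $k_1,\dots,k_\omega$, involving $s$ polynomials of degree at most $d$, is equivalent to a quantifier-free formula
\[
\bigvee_{i\le I}\ \bigwedge_{j\le J_i}\ \bigvee_{q\le N_{ij}}\big(\operatorname{sign}P_{ijq}=\epsilon_{ijq}\big)
\]
with
\[
I\le s^{(\ell+1)\prod(k_i+1)}d^{\,O(\ell)\prod O(k_i)},\qquad J_i\le s^{\prod(k_i+1)}d^{\,\prod O(k_i)},\qquad N_{ij},\ \deg P_{ijq}\le d^{\,\prod O(k_i)}.
\]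
In particular, the set defined by the formula is semialgebraic of complexity at most $(2sd)^c$, where $c$ depends only on $\ell,\omega,k_1,\dots,k_\omega$.
\end{theorem}

We use only the last sentence: if the numbers of variables are bounded in terms of $n$, the complexity of the defined set is polynomial in $s$ and $d$. In particular, coordinate projections of semialgebraic sets are semialgebraic.

A \emph{realization} for polynomials $P_1,\dots,P_s$ on $\mathbb R^k$ is a set on which the sign of each $P_i$ is prescribed.

\begin{theorem}[{Connected components; Oleinik--Petrovskii, Milnor, Thom, Warren; Basu--Pollack--Roy \cite{BPRcomp}}]\label{thm:comp}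
For $s\ge1$ polynomials of degree at most $d$, $d\ge1$, in $k$ variables, the total number of connected components of all realizations is at most $(C_ksd)^k$.
\end{theorem}

A set $X\subset\mathbb R^k$ of complexity at most $E\ge1$ is a union of realizations, and each component of $X$ is a union of components of realizations. Hence $X$ has at most $(C_kE^2)^k$ connected components. Taking $s=1$, the zero set of one polynomial of degree at most $d$ has at most $(C_kd)^k$ components.

A map between semialgebraic sets is \emph{semialgebraic} if its graph is; its coordinate functions are then semialgebraic, their graphs being projections of the graph.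

\begin{theorem}[{$C^1$ cell decomposition; van den Dries \cite[Ch.~7, Thm.~3.2]{vdD}}]\label{thm:cells}
If $\Pi\subset\mathbb R^k$ and $f:\Pi\to\mathbb R$ are semialgebraic, then $\Pi$ is a finite disjoint union of $C^1$ cells on each of which $f$ is $C^1$. Every cell is either open in $\mathbb R^k$ or Lebesgue null.
\end{theorem}

For a semialgebraic map $f:\Pi\to\mathbb R^j$, apply the theorem to each coordinate, take the union of the open cells in each decomposition, and intersect these $j$ open sets. This gives
\begin{equation}\label{eq:C1}
\text{an open set }\Pi'\subset\Pi\text{ with }|\Pi\setminus\Pi'|=0\text{ and }f\in C^1(\Pi').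
\end{equation}
No bound on the number of cells or on the derivatives of $f$ is needed.

\subsection{Boundary, dimension and degree}

The boundary of a semialgebraic set $X\subset\mathbb R^k$ is null. Indeed, let $P$ be the product of the nonzero polynomials in a quantifier-free formula for $X$. Off the null set $Z(P)$ all signs are locally constant, so membership in $X$ is locally constant, and $\partial X\subset Z(P)$. In particular $X$ is measurable, and it is null if its interior is empty.

The \emph{dimension} of a semialgebraic set $X\subset\mathbb R^n$ is the largest dimension of a cell in a cell decomposition of $X$; equivalently, it is the largest $j$ such that the projection of $X$ to some $j$ of the coordinates has nonempty interior. It is invariant under invertible affine maps. Thus the projection of $X$ to more than $\dim X$ coordinates is null, and $\dim Z(Q)\le n-1$ for every nonzero polynomial $Q$.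

The phrase ``$Z$ has degree at most $D$'' can be read in two ways:
\begin{itemize}
\item[(a)] $Z$ is the common zero set of real polynomials of degree at most $D$;
\item[(b)] the degrees of the irreducible components of the Zariski closure of $Z$ in $\mathbb C^n$ sum to at most $D$.
\end{itemize}
Here the degree of an irreducible variety $V\subset\mathbb C^n$ of dimension $r$ is the number of points in which it meets a generic affine subspace of dimension $n-r$; a variety of pure dimension $n-1$ and degree $d$ is the zero set of a polynomial of degree $d$.

\begin{lemma}\label{lem:degree}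
Let $Z\subset\mathbb R^n$ be a real algebraic variety with $\dim Z\le n-1$. If $Z$ has degree at most $D$ in the sense \textup{(a)} or \textup{(b)}, then \textup{(H$_{n-1}$)} holds. If $\dim Z\le m$ and \textup{(a)} holds, then \textup{(H$_m$)} holds.
\end{lemma}

\begin{proof}
Assume (a) and $\dim Z\le m\le n-1$. The polynomials of degree at most $D$ form a finite-dimensional space, so finitely many of the equations, $P_1,\dots,P_r$, cut out $Z$. Then $Q=\sum P_i^2$ has degree at most $2D$ and $Z(Q)=Z\ne\mathbb R^n$, so $Q\ne0$ and (H$_m$) holds.

Assume (b). Since $Z\ne\mathbb R^n$, a nonzero polynomial vanishes on $Z$, so each component $V$ of the closure has dimension $r\le n-1$. Let $d=\deg V$ and let $\pi:\mathbb C^n\to\mathbb C^{r+1}$ be a generic linear projection. The closure of $\pi(V)$ is an irreducible hypersurface. A generic line in $\mathbb C^{r+1}$ meets it only in points of $\pi(V)$, and these lift to distinct points of $V$ in the preimage of the line, a generic affine subspace of dimension $n-r$. So the hypersurface has degree at most $d$, and the pullback of its equation is a nonzero polynomial of degree at most $d$ vanishing on $V$. The product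 of these polynomials over all components is a nonzero polynomial $P_1+iP_2$, with $P_1,P_2$ real of degree at most $D$, that vanishes on $Z\subset\mathbb R^n$. Both $P_1$ and $P_2$ vanish on $Z$, and one of them is nonzero; call it $Q$. The condition $\dim Z(Q)\le n-1$ is automatic.
\end{proof}

\section{Slopes of segments in a semialgebraic set}\label{sec:key}

For a compact set $K\subset\mathbb R^n$ and $\rho>0$ let
\[
L=\{(a,u,v)\in\mathbb R^{n-1}\times\mathbb R\times\mathbb R^{n-1}:\ (a+tv,t)\in K\ \text{ for all }t\in[u,u+\rho]\}.
\]
A point of $L$ is a trajectory that stays in $K$ for a time $\rho$, starting at time $u$. Let $L_v=\{(a,u):(a,u,v)\in L\}$, and let $\Pi(K,\rho)=\{v:L_v\ne\emptyset\}$ be the set of slopes that occur.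

\begin{proposition}\label{prop:key}
Let $K\subset\mathbb R^n$ be compact and semialgebraic of complexity at most $E$, where $E\ge2$, and let $\rho>0$. Then $\Pi(K,\rho)$ is semialgebraic and
\[
\rho^n\,|\Pi(K,\rho)|\le C_nE^{C_n}|K| .
\]
\end{proposition}

The lower bound for the Jacobian is the following replacement for $\int_0^1|t-r|\,dt\ge\frac14$.

\begin{lemma}\label{lem:monic}
If $f$ is a real monic polynomial of degree $q\ge1$ and $J$ is an interval of length $\rho$, then $\int_J|f|\ge\frac\rho2\big(\frac\rho{4q}\big)^q$.
\end{lemma}

\begin{proof}
Let $\zeta_1,\dots,\zeta_q$ be the complex roots. Since $f$ is monic, $|f(t)|=\prod_i|t-\zeta_i|\ge\prod_i|t-\operatorname{Re}\zeta_i|$ for real $t$. Removing from $J$ the $q$ intervals $|t-\operatorname{Re}\zeta_i|<\rho/(4q)$, of total length at most $\rho/2$, leaves a set of measure at least $\rho/2$ on which $|f|\ge(\rho/(4q))^q$.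
\end{proof}

The Jacobian is monic because the family of segments is parametrized by the slope. For a family $(a(\sigma),v(\sigma))$ with a general parameter $\sigma\in\mathbb R^{n-1}$ the Jacobian is $\det(Da+tDv)$, whose coefficient of $t^{n-1}$ is $\det Dv$. It can vanish identically in $(\sigma,t)$, as it does for any family of lines inside the hyperplane $x_1=0$.

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Write $\Pi=\Pi(K,\rho)$ and assume $\Pi\ne\emptyset$.

\smallskip\noindent\emph{Step 1: selecting one segment per slope.} A slope may be realized by many segments, and we need a rule that picks one and can be written as a formula. The lexicographic minimum is such a rule, provided the fibers $L_v$ are compact. They are closed: if $(a_j,u_j)\in L_v$ converge to $(a,u)$ and $s\in[0,\rho]$, then the points $(a_j+(u_j+s)v,u_j+s)$ of the closed set $K$ converge to $(a+(u+s)v,u+s)$. They are bounded, because $(a+uv,u)$ lies in the bounded set $K$. A nonempty compact subset of $\mathbb R^n$ has a lexicographically smallest element: minimize the first coordinate, then the second coordinate on the compact set of minimizers, and so on. For $v\in\Pi$ let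 $(a(v),u(v))$ be the lexicographically smallest element of $L_v$, and let
\[
\Gamma=\{(a(v),u(v),v):v\in\Pi\}.
\]

\smallskip\noindent\emph{Step 2: the complexity of $\Gamma$.} Let $\gamma(x)$ be a quantifier-free formula for $K$ with at most $E$ polynomials of degree at most $E$, and let
\[
\beta(a,u,v,t):\qquad(t-u)(t-u-\rho)>0\ \ \vee\ \ \gamma(a+tv,t).
\]
The first clause says $t\notin[u,u+\rho]$, so $(a,u,v)\in L$ if and only if $\forall t\,\beta(a,u,v,t)$. The substitution $x=(a+tv,t)$ is quadratic, so $\beta$ involves at most $E+1$ polynomials of degree at most $2E$. For $x,\tilde x\in\mathbb R^n$ the relation $x\le_{\mathrm{lex}}\tilde x$ is the quantifier-free formula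
\[
x=\tilde x\ \ \vee\ \ \bigvee_{i=1}^n\big(x_1=\tilde x_1\wedge\dots\wedge x_{i-1}=\tilde x_{i-1}\wedge x_i<\tilde x_i\big)
\]
in the $n$ polynomials $x_i-\tilde x_i$. A triple $(a,u,v)$ belongs to $\Gamma$ if and only if it belongs to $L$ and every $(\tilde a,\tilde u)$ either fails to be in $L_v$ or is lexicographically at least $(a,u)$:
\[
\forall t\,\beta(a,u,v,t)\ \ \wedge\ \ \forall(\tilde a,\tilde u)\,\big(\exists\tilde t\,\neg\beta(\tilde a,\tilde u,v,\tilde t)\ \vee\ (a,u)\le_{\mathrm{lex}}(\tilde a,\tilde u)\big).
\]
The two halves have no bound variable in common, so the quantifiers can be moved to the front: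
\[
\forall(t,\tilde a,\tilde u)\ \exists\tilde t\ \Big\{\beta(a,u,v,t)\wedge\big(\neg\beta(\tilde a,\tilde u,v,\tilde t)\vee(a,u)\le_{\mathrm{lex}}(\tilde a,\tilde u)\big)\Big\}.
\]
This prenex formula has $2n-1$ free variables, blocks of sizes $n+1$ and $1$, and at most $2E+2+n$ polynomials of degree at most $2E$. By Theorem~\ref{thm:qe}, $\Gamma$ has complexity at most $E_1=C_nE^{C_n}$. Consequently $\Pi$, a projection of $\Gamma$, is semialgebraic, and $v\mapsto(a(v),u(v))$ is a semialgebraic map on $\Pi$.

\smallskip\noindent\emph{Step 3: the multiplicity.} Let $\Phi_t(v)=a(v)+tv$. For fixed $(t,y)\in\mathbb R\times\mathbb R^{n-1}$ consider the fiber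
\[
X_{t,y}=\{v\in\Pi:\Phi_t(v)=y\}=\{v\in\mathbb R^{n-1}:\ \exists u\ (y-tv,u,v)\in\Gamma\}.
\]
With $t$ and $y$ fixed, the substitution $a=y-tv$ is affine in $v$ and does not raise degrees. So the right side is a prenex formula with $n-1$ free variables, one block of size $1$, and at most $E_1$ polynomials of degree at most $E_1$. By Theorems~\ref{thm:qe} and~\ref{thm:comp}, $X_{t,y}$ has at most
\[
M=C_nE^{C_n}
\]
connected components, uniformly in $(t,y)$.

Take $\Pi'$ as in \eqref{eq:C1} for the map $(a,u)$. On $\Pi'$ the map $\Phi_t$ is $C^1$ with $D\Phi_t(v)=Da(v)+tI$. Let $\Pi'_t=\{v\in\Pi':u(v)\le t\le u(v)+\rho\}$ be the set of slopes whose segment is present at time $t$, and let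
\[
G_t=\{v\in\Pi'_t:\det D\Phi_t(v)\ne0\},\qquad K_t=\{y:(y,t)\in K\}.
\]
These are Borel sets, and $\Phi_t(G_t)\subset K_t$ by the definition of $L$. Let $v\in G_t$ and $y=\Phi_t(v)$. By the inverse function theorem $\Phi_t$ is injective on a neighborhood $U\subset\Pi'$ of $v$ that is open in $\mathbb R^{n-1}$. Then $U\cap X_{t,y}=\{v\}$, so $\{v\}$ is open and closed in $X_{t,y}$ and is a connected component of it. Therefore
\begin{equation}\label{eq:mult}
\#\big(G_t\cap\Phi_t^{-1}(y)\big)\le M\,1_{K_t}(y)\qquad\text{for all }t,y.
\end{equation}

\smallskip\noindent\emph{Step 4: the volume.} Fix $t$. Cover the open set $\{v\in\Pi':\det D\Phi_t(v)\ne0\}$ by countably many open sets $U_1,U_2,\dots$ on each of which $\Phi_t$ is a $C^1$ diffeomorphism onto its image, and split $G_t$ into the disjoint Borel pieces $G_t^i=(G_t\cap U_i)\setminus\bigcup_{j<i}U_j$. The change of variables formula gives $\int_{G_t^i}|\det D\Phi_t|=|\Phi_t(G_t^i)|$. Since $\Phi_t$ is injective on each piece, $\sum_i1_{\Phi_t(G_t^i)}(y)=\#(G_t\cap\Phi_t^{-1}(y))$. Summing over $i$ and using \eqref{eq:mult},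
\[
\int_{\Pi'_t}|\det(Da(v)+tI)|\,dv=\int_{G_t}|\det D\Phi_t|=\int_{\mathbb R^{n-1}}\#\big(G_t\cap\Phi_t^{-1}(y)\big)\,dy\le M|K_t|.
\]
The functions $\det(Da(v)+tI)$ and $u(v)$ are continuous on $\Pi'\times\mathbb R$, so we may integrate over $t\in\mathbb R$ and exchange the order of integration by Tonelli's theorem. For fixed $v$, the function $t\mapsto\det(Da(v)+tI)$ is the characteristic polynomial of $-Da(v)$, monic of degree $n-1\ge1$. Lemma~\ref{lem:monic} gives
\[
c_n\rho^n|\Pi'|\le\int_{\Pi'}\int_{u(v)}^{u(v)+\rho}|\det(Da(v)+tI)|\,dt\,dv\le M\int_{\mathbb R}|K_t|\,dt=M|K|,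
\]
and $|\Pi'|=|\Pi|$.
\end{proof}

\section{The volume of the wall}\label{sec:wall}

To apply Proposition~\ref{prop:key} to the wall we need its volume. The next lemma is a version of Wongkew's theorem. We count the cubes of a $\delta$-grid that meet $Z(Q)$, and the only counting tool is the bound on connected components. A component of $Z(Q)$ can pass through many cubes, so cubes cannot be charged to components of $Z(Q)$ itself. Instead we descend to the smallest face of the cube that $Z(Q)$ meets: there, a whole component of a planar section of $Z(Q)$ is trapped. The planes of low dimension are the most numerous, and a generic position of the grid removes those that a set of dimension $m$ should miss.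

\begin{lemma}\label{lem:wall}
Let $Q\ne0$ be a real polynomial on $\mathbb R^n$ with $\deg Q\le2D$ and $\dim Z(Q)\le m\le n-1$. Let $0<\delta\le1$ and $C_0\delta\le1$. Then the set
\[
S=\{x\in\overline B_4:\operatorname{dist}(x,Z(Q))\le C_0\delta\}
\]
satisfies $|S|\le C_n(1+C_0)^n\sum_{k=n-m}^n(D\delta)^k$.
\end{lemma}

\begin{proof}
For $\tau\in[0,\delta)^n$ consider the grid of closed cubes of side $\delta$ with vertices in $\tau+\delta\mathbb Z^n$. A \emph{$k$-plane of the grid} is obtained by choosing a set $I$ of $n-k$ indices and fixing $x_i$ at a value in $\tau_i+\delta\mathbb Z$ for $i\in I$; the affine hull of a $k$-dimensional face of a cube is such a plane.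

\emph{Choice of the offset.} Let $k<n-m$, and let $\pi_I$ be the projection to the coordinates in $I$. Since $\#I=n-k>m$, the set $\pi_I(Z(Q))$ is null. A $k$-plane of the grid with index set $I$ meets $Z(Q)$ only if $\pi_I(\tau)\in\pi_I(Z(Q))+\delta\mathbb Z^I$, a countable union of null sets. So for almost every $\tau$, no $k$-plane of the grid with $k<n-m$ meets $Z(Q)$. Fix such a $\tau$.

\emph{Trapped components.} Let a cube meet $Z(Q)\cap\overline B_5$, and among its faces that meet $Z(Q)$ (the cube is its own $n$-dimensional face) let $F$ have minimal dimension $k$. Then $n-m\le k\le n$. The relative boundary of $F$ consists of faces of smaller dimension, so $Z(Q)\cap F\subset\operatorname{relint}F$. Let $Y$ be a connected component of $Z(Q)\cap\operatorname{aff}F$ that meets $F$. The set $Y\cap F=Y\cap\operatorname{relint}F$ is nonempty, closed in $Y$ by the first description and open in $Y$ by the second. Hence $Y\subset\operatorname{relint}F$.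

\emph{Counting.} The cubes in question have diameter at most $\sqrt n$, so the planes $\operatorname{aff}F$ meet $\overline B_{5+\sqrt n}$, and there are at most $C_n\delta^{-(n-k)}$ such $k$-planes of the grid. On each of them the zero set of the restriction of $Q$ has at most $(C_nD)^k$ components by Theorem~\ref{thm:comp}. Distinct $k$-faces in one plane have disjoint relative interiors, so they trap distinct components. Thus at most $C_nD^k\delta^{-(n-k)}$ faces $F$ of dimension $k$ occur, and each belongs to at most $2^n$ cubes. Altogether at most $C_n\sum_{k=n-m}^nD^k\delta^{-(n-k)}$ cubes meet $Z(Q)\cap\overline B_5$.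

\emph{Volume.} A point of $S$ is within $C_0\delta\le1$ of a point of the closed set $Z(Q)$, and that point lies in $\overline B_5$. So $S$ is covered by the closed $C_0\delta$-neighborhoods of the cubes just counted. Each of these lies in a cube of side $(1+2C_0)\delta$ and has volume at most $2^n(1+C_0)^n\delta^n$.
\end{proof}

\section{From tubes to segments}\label{sec:proofs}

A collection of tubes provides only finitely many directions, while Proposition~\ref{prop:key} concerns the measure of a set of slopes. The thickness of the tubes bridges the gap: a $\delta$-tube contains long segments with every slope in a ball of radius comparable to $\delta$, and separation makes these balls disjoint. The following lemma is the only place where the separation of directions is used, apart from the trivial bound \eqref{eq:trivial}.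

\begin{lemma}\label{lem:slopes}
Let $0<\delta\le1$ and let $\Omega$ be a collection of $N$ $\delta$-tubes with $\delta$-separated directions. After a permutation of the coordinates there is $\Omega'\subset\Omega$ with $\#\Omega'\ge N/n$ such that the direction of each $T\in\Omega'$ is represented by a unit vector $e=e_T$ with $e_n\ge n^{-1/2}$. Put $v_T=e'/e_n$, so that $|v_T|\le\sqrt n$, and let $V_T\subset\mathbb R^{n-1}$ be the closed ball of radius $\delta/4$ about $v_T$. The balls $V_T$ are pairwise disjoint, and hence
\[
\Big|\bigcup_{T\in\Omega'}V_T\Big|\ge c_n\delta^{n-1}N .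
\]
\end{lemma}

\begin{proof}
Every unit vector has a coordinate of modulus at least $n^{-1/2}$. One index works for at least $N/n$ tubes; move it to the last place and choose the sign of $e_T$. We have $e_T=(v_T,1)/|(v_T,1)|$. On $\{|x|\ge1\}$ the map $x\mapsto x/|x|$ is the nearest-point projection onto the closed unit ball, a convex set, so it is $1$-Lipschitz. Therefore $|v_T-v_{\tilde T}|\ge|e_T-e_{\tilde T}|>\delta/2$ for distinct $T,\tilde T\in\Omega'$, by \eqref{eq:chord2}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Translate so that the ball is centered at the origin, rescale by $1/R$, and let $\delta=R^{-1/2}\le1$ and $N=\#\Omega$. The tubes become $\delta$-tubes that meet $\overline B_1$. Their diameter is at most $\sqrt{1+4\delta^2}<3$, so they lie in $\overline B_4$. If $C_0\delta>1$, then $N\le C_n\delta^{1-n}\le C_nC_0^{n-1}$ by \eqref{eq:trivial}, and the theorem holds because $D^AR^{(m-1)/2}\ge1$. Assume $C_0\delta\le1$. Let $Q$ be the polynomial from (H$_m$), translated and rescaled; its degree and the dimension of its zero set are unchanged. If $Z(Q)=\emptyset$, then $\Omega=\emptyset$. Otherwise let $S$ be the compact set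 of Lemma~\ref{lem:wall}. Since $Z\subset Z(Q)$, every $T\in\Omega$ is contained in $S$.

\emph{Complexity of $S$.} Distances to the closed set $Z(Q)$ are attained, so $x\in S$ if and only if
\[
\exists z\in\mathbb R^n\ \big[\,Q(z)=0\ \wedge\ |x-z|^2\le C_0^2\delta^2\ \wedge\ |x|^2\le16\,\big].
\]
There are three polynomials of degree at most $2D$, so $S$ has complexity at most $E=(12D)^{C_n}\ge2$ by Theorem~\ref{thm:qe}.

\emph{Segments in $S$.} Take $\Omega'$, $v_T$, $V_T$ from Lemma~\ref{lem:slopes} and let $h=\frac1{4\sqrt n}$. Let $T\in\Omega'$ have center $p$ and direction $e$, and let $v\in V_T$ and $|s|\le h$. Since $(v_T,1)=e/e_n$,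
\[
s(v,1)=\frac s{e_n}\,e+s\,(v-v_T,0),\qquad\Big|\frac s{e_n}\Big|\le\frac14,\qquad|s(v-v_T,0)|\le\frac\delta{16}.
\]
The component of $s(v,1)$ along $e$ has modulus at most $\frac14+\frac1{16}\le\frac12$, and the component perpendicular to $e$ has length at most $\frac\delta{16}\le\delta$. So $p+s(v,1)\in T$. With $a=p'-p_nv$ this says
\[
(a+tv,t)=p+(t-p_n)(v,1)\in T\subset S\qquad\text{for }t\in[p_n-h,p_n+h].
\]
Hence $V_T\subset\Pi(S,2h)$ for all $T\in\Omega'$.

\emph{Conclusion.} By Lemma~\ref{lem:slopes} and Proposition~\ref{prop:key} with $\rho=2h$, there is $A_0=A_0(n)$ with $c_n\delta^{n-1}N\le|\Pi(S,2h)|\le C_nD^{A_0}|S|$. Lemma~\ref{lem:wall} gives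
\[
N\le C_n(1+C_0)^nD^{A_0}\sum_{k=n-m}^nD^k\delta^{\,k+1-n}\le C_n(1+C_0)^nD^{A_0+n}\,\delta^{1-m},
\]
because $D^k\le D^n$ and $\delta^{k+1-n}\le\delta^{1-m}$ for $n-m\le k\le n$. Since $\delta^{1-m}=R^{(m-1)/2}$, the theorem holds with $A=A_0+n$.
\end{proof}

\begin{remark}
The degree of $Q$ enters twice, through the complexity of $S$ and through its volume. The dimension $m$ enters only through the volume, in the choice of the offset in Lemma~\ref{lem:wall}. The constant $C_0$ appears in the formula for $S$ as a coefficient, which is why the exponent $A$ does not depend on it.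
\end{remark}

In Theorem~\ref{thm:semi} two things change. The set $S$ need not be compact, and a tube that is only partly contained in $S$ does not hand us a segment in $S$. An averaging argument finds a line that spends a time of order $\lambda$ in $S$, and the bound on components turns that time into one interval.

\begin{proof}[Proof of Theorem~\ref{thm:semi}]
Let $K$ be the closure of $S\cap\overline B_1$, a compact set. We have $x\in K$ if and only if
\[
\forall r\ \exists z\ \big[\,r\le0\ \vee\ (z\in S\wedge|z|^2\le1\wedge|x-z|^2<r^2)\,\big],
\]
where $z\in S$ stands for a quantifier-free formula. This involves at most $E+3$ polynomials of degree at most $E$, so $K$ has complexity at most $E_0=C_nE^{C_n}\ge2$ by Theorem~\ref{thm:qe}. The boundary of $S\cap\overline B_1$ is null, so $|K|\le|S|$. Since the tubes lie in $\overline B_1$, we have $|T\cap K|\ge|T\cap S|\ge\lambda|T|\ge c_n\lambda\delta^{n-1}$.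

Let $N=\#\Omega$ and take $\Omega'$, $v_T$, $V_T$ from Lemma~\ref{lem:slopes}; permuting coordinates changes neither the complexity nor the volume of $K$. Fix $T\in\Omega'$ with center $p$ and direction $e$, and fix $v\in V_T$. Let $x=p+se+w\in T$ with $|s|\le\frac12$, $w\perp e$, $|w|\le\delta$. The line of slope $v$ through $x$ has initial position
\[
a=x'-x_nv=(p'-p_nv)+(w'-w_nv)+se_n(v_T-v),
\]
where we used $e'=e_nv_T$. The second term has length at most $(1+|v|)\delta\le(2+\sqrt n)\delta$ and the third at most $\delta/8$. So the initial positions $a$ of the lines of slope $v$ that meet $T$ lie in a ball $B\subset\mathbb R^{n-1}$ with $|B|\le C_n\delta^{n-1}$. The shear $(a,t)\mapsto(a+tv,t)$ preserves volume. With $I_a=\{t:(a+tv,t)\in K\}$, Fubini's theorem gives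
\[
c_n\lambda\delta^{n-1}\le|T\cap K|\le\int_B|I_a|\,da ,
\]
so $|I_a|\ge c_1\lambda$ for some $a\in B$, with $c_1=c_1(n)>0$. The set $I_a\subset\mathbb R$ is compact and has complexity at most $E_0$, the substitution being affine in $t$. By Theorem~\ref{thm:comp} it is a union of at most $\kappa=CE_0^2$ compact intervals, one of which has length at least $\rho:=c_1\lambda/\kappa$. This $\rho$ is the same for all $T$ and $v$, and we have shown $V_T\subset\Pi(K,\rho)$ for $T\in\Omega'$. Lemma~\ref{lem:slopes} and Proposition~\ref{prop:key} give
\[
c_n\delta^{n-1}N\le|\Pi(K,\rho)|\le C_nE_0^{C_n}\rho^{-n}|K|\le C_nE^{C_n}\lambda^{-n}|S| .\qedhere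
\]
\end{proof}

\section{Sharpness of the exponents}\label{sec:sharp}

\subsection{The power of $\lambda$}

The focusing of Example~\ref{ex:bush} shows that $\lambda^{-n}$ in Theorem~\ref{thm:semi} is optimal in the range $\delta\le\lambda\le\frac12$, up to a constant factor in $\lambda$. Let $S=B_\lambda$, of complexity at most $2$ and volume $c_n\lambda^n$, and let $\Omega$ consist of the $\delta$-tubes centered at $0$ with directions in a maximal $\delta$-separated set, so $\#\Omega\ge c_n\delta^{1-n}$. They lie in $\overline B_1$ since $\frac14+\delta^2\le1$. The coaxial cylinder of radius $\delta/2$ and length $\lambda$ centered at $0$ lies in $T\cap S$, because $\lambda^2/4+\delta^2/4<\lambda^2$. So $|T\cap S|\ge\lambda'|T|$ with $\lambda'=2^{1-n}\lambda$, and $\#\Omega\ge c_n(\lambda')^{-n}|S|\,\delta^{1-n}$.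

\subsection{The power of $R$}

\begin{proposition}\label{prop:sharp}
Let $R\ge4$ and $1\le D\le R^{1/2}$, and suppose that the wall is taken closed or that $C_0>1$. There are a union $Z$ of at most $D$ hyperplanes and a collection $\Omega$ as in the conjecture with $\#\Omega\ge c_nDR^{\frac{n-2}2}$.
\end{proposition}

\begin{proof}
Let $\delta=R^{-1/2}\le\frac12$ and $W=\{0\}^2\times\mathbb R^{n-2}$. We use hyperplanes that all contain $W$, and directions that stay away from $W$, so that different hyperplanes contribute different directions. Let $J=\max(1,\lfloor D/8\rfloor)$, so $D/16\le J\le D$. For $0\le j<J$ let $\varphi_j=8j\delta$, which lies in $[0,1]$ because $D\delta\le1$, and put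
\[
u_j=(-\sin\varphi_j,\cos\varphi_j,0,\dots,0),\qquad H_j=\mathbb Ru_j+W,\qquad Z=\bigcup_{j<J}H_j .
\]
In the cap $\{su_j+w:s\ge\frac12,\ w\in W,\ s^2+|w|^2=1\}$ of the unit sphere $S^{n-2}\subset H_j$ take a maximal set of vectors with pairwise distances at least $\delta$. The $\delta$-balls about these vectors cover the cap, so there are at least $c_n\delta^{-(n-2)}$ of them (for $n=2$ the cap is the single point $u_j$).

We check \eqref{eq:chord1} for two chosen vectors $e=su_j+w$ and $\tilde e=\tilde su_k+\tilde w$. If $j=k$, then $|e-\tilde e|\ge\delta$ by construction. If $j\ne k$, then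
\[
|e-\tilde e|\ge|su_j-\tilde su_k|\ge\operatorname{dist}(su_j,\mathbb Ru_k)=s\sin|\varphi_j-\varphi_k|\ge\tfrac14|\varphi_j-\varphi_k|\ge2\delta,
\]
using $\sin x\ge x/2$ on $[0,1]$. In both cases $|e+\tilde e|^2\ge s^2+\tilde s^2+2s\tilde s\cos(\varphi_j-\varphi_k)\ge\frac14\ge\delta^2$. So the directions are $\delta$-separated, and there are at least $c_nJ\delta^{2-n}\ge c_nDR^{(n-2)/2}$ of them. The $(R^{1/2},R)$-tubes centered at $0$ with these directions lie in $B_R$, since $R^2/4+R\le R^2/2$. Their axes lie in $Z$, so they lie in the closed $R^{1/2}$-neighborhood of $Z$, which is contained in the wall.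
\end{proof}

A union of at most $D$ hyperplanes has degree at most $D$ in both senses (a) and (b). Taking $D=1$ shows that the power of $R$ in the conjecture is optimal. Taking $D=\lfloor R^{1/2}\rfloor$ gives $c_nR^{1/2}\le C_\epsilon R^{\epsilon+A/2}$ for all $R\ge4$ and $\epsilon>0$, for any admissible exponent $A\ge0$, so $A\ge1$ is necessary.

\subsection{The exponent of $D$ and the Kakeya problem}

A \emph{Kakeya set} is a compact set $K\subset\mathbb R^n$ that contains a unit segment in every direction. If $\mathcal N(K,\delta)$ is the number of closed cubes of the grid $\delta\mathbb Z^n$ that meet $K$, the \emph{lower Minkowski dimension} of $K$ is $\liminf_{\delta\to0}\log\mathcal N(K,\delta)/\log(1/\delta)$. The \emph{Kakeya maximal function} of $f$ is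
\[
\mathcal K_\delta f(e)=\sup_T\frac1{|T|}\int_T|f|,\qquad e\in S^{n-1},
\]
the supremum being over all $\delta$-tubes with direction $e$. The \emph{Kakeya maximal conjecture} in $\mathbb R^n$ asserts that $\|\mathcal K_\delta f\|_{L^n(S^{n-1})}\le C_\epsilon\delta^{-\epsilon}\|f\|_{L^n(\mathbb R^n)}$ for all $\epsilon>0$ and $0<\delta\le\frac12$.

\begin{proposition}\label{prop:kakeya}
\begin{itemize}
\item[(i)] Suppose that for some $A>0$, with $C_0=2\sqrt n$, the bound $\#\Omega\lessapprox D^AR^{\frac{n-2}2}$ holds for all $D,R,\Omega,Z$ as in the conjecture. Then Kakeya sets in $\mathbb R^n$ have lower Minkowski dimension at least $n/A$.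
\item[(ii)] The Kakeya maximal conjecture in $\mathbb R^n$ implies $\#\Omega\lessapprox D\,R^{\frac{n-2}2}$ for all $D,R,\Omega,Z$ as in the conjecture. For $n=2$ this bound is unconditional.
\end{itemize}
\end{proposition}

So the exponent $A=1$ follows from the Kakeya maximal conjecture, and, for $C_0=2\sqrt n$, it implies that Kakeya sets have lower Minkowski dimension $n$.

\begin{proof}[Proof of \textup{(i)}]
If $K$ met few cubes, a hypersurface of low degree would pass through all of them, and its wall would contain tubes in too many directions. Let $K$ be a Kakeya set, $0<\delta\le\frac12$, and $\mathcal N=\mathcal N(K,\delta)\ge1$.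

\emph{The tubes.} Take a maximal $\delta$-separated set of directions, a unit segment in $K$ in each of them, and the $\delta$-tubes with these segments as axes. Cover $K$ by finitely many balls of radius $\frac18$, their number depending only on $K$. One of these balls contains the centers of a subcollection $\Omega$ with $\#\Omega\ge c_K\delta^{1-n}$, where $c_K>0$ depends only on $K$ and $n$. The tubes of $\Omega$ lie in the concentric open unit ball, since $\frac18+\sqrt{1/4+\delta^2}<1$.

\emph{The variety.} The real polynomials of degree at most $D$, $D$ an integer, form a space of dimension $\binom{n+D}n>D^n/n!$. For $D=\lceil(n!\,\mathcal N)^{1/n}\rceil\le C_n\mathcal N^{1/n}$ this exceeds $\mathcal N$, so there is a nonzero $P$ of degree at most $D$ whose integral over each of the $\mathcal N$ cubes vanishes. As $P$ does not vanish identically on a cube, it takes both signs on each of them, and then so does one of its irreducible factors in $\mathbb R[x]$; that factor has a zero in the cube. Let $f_1,\dots,f_r$ be the pairwise non-proportional irreducible factors of $P$ that take both signs on $\mathbb R^n$, and let $Z=Z(f_1\cdots f_r)$. Then $Z$ meets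 each of the $\mathcal N$ cubes and has degree at most $D$ in the sense (a).

We check that $\dim Z=n-1$ and that (b) holds as well. Let $f=f_i$, and choose linear coordinates in which $f$ takes both signs on a line parallel to the $x_n$-axis. It then takes both signs on all nearby parallel lines, so the projection of $Z(f)$ to the $x'$-coordinates contains a nonempty open set $U\subset\mathbb R^{n-1}$, and $\dim Z(f)=n-1$. Next, $f$ is irreducible over $\mathbb C$: otherwise $f=cg\bar g$ with $c$ real, and $f=c|g|^2$ would have constant sign on $\mathbb R^n$. If the Zariski closure of $Z(f)$ were a proper subvariety of the irreducible hypersurface $\{f=0\}\subset\mathbb C^n$, it would have dimension at most $n-2$, a nonzero polynomial in $x'$ would vanish on its projection to $\mathbb C^{n-1}$ and hence on $U$, which is impossible. So the components of the closure of $Z$ are the hypersurfaces $\{f_i=0\}$, of degrees $\deg f_i$ with sum at most $D$.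

\emph{Conclusion.} A point of a tube is within $\delta$ of a point of $K$, which lies in one of the cubes and is within $\sqrt n\,\delta$ of $Z$. Since $1+\sqrt n<2\sqrt n$, the tubes lie in the open $C_0\delta$-neighborhood of $Z$. The hypothesis, rescaled with $R=\delta^{-2}$, gives
\[
c_K\delta^{1-n}\le\#\Omega\le C_\epsilon\delta^{-2\epsilon}\big(C_n\mathcal N^{1/n}\big)^A\delta^{2-n}.
\]
Hence $\mathcal N(K,\delta)\ge c\,\delta^{-(1-2\epsilon)n/A}$ with $c>0$ independent of $\delta$. The lower Minkowski dimension of $K$ is at least $(1-2\epsilon)n/A$ for every $\epsilon>0$.
\end{proof}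

\begin{proof}[Proof of \textup{(ii)}]
This makes the volume count of Section~\ref{sec:expect} rigorous. Rescale as in the proof of Theorem~\ref{thm:main}. If $D\delta\ge1$, then $\#\Omega\le C_n\delta^{1-n}\le C_nD\delta^{2-n}$ by \eqref{eq:trivial}. If $C_0\delta>1$ or $\delta>\frac12$, then \eqref{eq:trivial} bounds $\#\Omega$ by a constant depending on $n$ and $C_0$. In the remaining case the tubes lie in the set $S$ of Lemma~\ref{lem:wall} with $m=n-1$, which applies by Lemma~\ref{lem:degree}, and $|S|\le C_n(1+C_0)^nD\delta$ because $(D\delta)^k\le D\delta$ for $k\ge1$.

Let $T\in\Omega$ have center $p$ and direction $e_T$, and let $e$ be a unit vector with $|e-e_T|\le\delta/4$. We claim that the cylinder $T'$ with center $p$, direction $e$, radius $\delta/2$ and length $\frac12$ lies in $T$. Let $x=p+se+w$ with $|s|\le\frac14$, $w\perp e$, $|w|\le\delta/2$. Then $|(x-p)\cdot e_T|\le|s|+|w\cdot(e_T-e)|\le\frac14+\frac{\delta^2}8\le\frac12$, and the component of $x-p=se_T+s(e-e_T)+w$ perpendicular to $e_T$ has length at most $\frac\delta{16}+\frac\delta2\le\delta$. This proves the claim. The $\delta$-tube with center $p$ and direction $e$ contains $T'\subset S$,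 which occupies a fraction $2^{-n}$ of its volume. So $\mathcal K_\delta1_S\ge2^{-n}$ on each cap $|e-e_T|\le\delta/4$. These caps are disjoint and have measure at least $c_n\delta^{n-1}$ (Section~\ref{sec:conv}). The maximal estimate yields
\[
c_n\delta^{n-1}\#\Omega\le\|\mathcal K_\delta1_S\|_{L^n(S^{n-1})}^n\le C_\epsilon^n\delta^{-n\epsilon}|S|\le C_\epsilon^nC_n(1+C_0)^n\,\delta^{-n\epsilon}D\delta,
\]
that is, $\#\Omega\lessapprox D\delta^{2-n}=DR^{(n-2)/2}$. For $n=2$ the maximal estimate is C\'ordoba's theorem \cite{Cordoba}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BPRqe}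
Basu, Pollack and Roy, J. ACM \textbf{43} (1996), 1002--1045.

\bibitem{BPRcomp}
Basu, Pollack and Roy, Mathematika \textbf{43} (1996), 120--126.

\bibitem{BPRbook}
Basu, Pollack and Roy, \emph{Algorithms in Real Algebraic Geometry}.

\bibitem{Cordoba}
C\'ordoba, Amer. J. Math. \textbf{99} (1977).

\bibitem{Demeter}
Ciprian Demeter, \emph{On the restriction theorem for paraboloid in $\mathbb R^4$}, arXiv:1701.03523 (2017).

\bibitem{vdD}
van den Dries, \emph{Tame Topology and O-minimal Structures}.

\end{thebibliography}
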